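# Absolute continuity of conditional measures on the leaves of a 1-Lipschitz map

## 1. Shrinking a slice towards finitely many cheapest targets

Let $\varphi:\mathbb R^n\to\mathbb R^m$ be $1$-Lipschitz. Its *isometry defect* is the function
$$c(x,y)=|x-y|^2-|\varphi(x)-\varphi(y)|^2 .$$
It is continuous, symmetric and nonnegative, and $c(x,y)=0$ exactly when $\varphi$ preserves the distance between $x$ and $y$.

Here is the construction on which everything below turns. Let $\Pi_0,\Pi_1\subset\mathbb R^n$ be two translates of the same $d$-dimensional linear subspace, $0\le d\le n$. Choose finitely many points $y_1,\dots,y_N\in\Pi_1$, which we call *targets*, and a number $t\in(0,1)$. For $x\in\Pi_0$ let $i(x)$ be the smallest index $i$ that minimizes $c(x,y_i)$ over $1\le i\le N$, and put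
$$\tau(x)=(1-t)\,x+t\,y_{i(x)} .$$
So each $x$ selects its cheapest target, where the price is the isometry defect, and travels the fraction $t$ of the way towards it. The map $\tau$ is Borel, because each set $\{i(x)=i\}$ is described by finitely many inequalities between continuous functions. We write $\mathcal H^d$ for Hausdorff measure, normalized to be Lebesgue measure on $d$-planes; $\mathcal H^0$ is counting measure.

**Proposition 1.** For all $x,x'\in\Pi_0$,
$$|\tau(x)-\tau(x')|^2\ \ge\ (1-t)^2\,c(x,x').\tag{1}$$
Consequently, if $A\subset\Pi_0$ is a Borel set such that $c(x,x')>0$ for all distinct $x,x'\in A$, then $\tau$ is injective on $A$ and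
$$\mathcal H^d(\tau(B))=(1-t)^d\,\mathcal H^d(B)\qquad\text{for every Borel } B\subset A.\tag{2}$$

**Step 1: minimality gives an inequality between four points.** Write $y=y_{i(x)}$, $y'=y_{i(x')}$. By the choice of targets, $c(x,y)\le c(x,y')$ and $c(x',y')\le c(x',y)$. Add these:
$$c(x,y)+c(x',y')-c(x,y')-c(x',y)\le 0.$$
In $|x-y|^2+|x'-y'|^2-|x-y'|^2-|x'-y|^2$ all squares of norms cancel and $-2\langle x-x',y-y'\rangle$ remains; the same holds for the $\varphi$-values. With
$$a=x-x',\quad b=y-y',\quad \alpha=\varphi(x)-\varphi(x'),\quad \beta=\varphi(y)-\varphi(y')$$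
we have therefore obtained
$$\langle a,b\rangle\ \ge\ \langle\alpha,\beta\rangle .\tag{3}$$

**Step 2: from (3) to (1).** This step uses only (3) and the Lipschitz bound $|\beta|\le|b|$. By Cauchy–Schwarz, $\langle a,b\rangle\ge-|\alpha||\beta|\ge-|\alpha||b|$. Hence
$$|(1-t)a+tb|^2\ \ge\ (1-t)^2|a|^2-2t(1-t)|\alpha||b|+t^2|b|^2=(1-t)^2\big(|a|^2-|\alpha|^2\big)+\big((1-t)|\alpha|-t|b|\big)^2 .$$
The left side is $|\tau(x)-\tau(x')|^2$, and $|a|^2-|\alpha|^2=c(x,x')$. Dropping the last square gives (1).

**Step 3: the measure of the image.** If $c>0$ off the diagonal of $A$, then (1) makes $\tau$ injective on $A$. On each Borel piece $B\cap\{i(x)=i\}$ the map $\tau$ is the homothety $x\mapsto(1-t)x+ty_i$, which multiplies $\mathcal H^d$ by exactly $(1-t)^d$. The images of the pieces are Borel and, by injectivity, disjoint. Summing over $i$ gives (2). $\square$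

*A case to draw.* Take $\varphi=0$ in the plane, so $c(x,y)=|x-y|^2$; let $\Pi_0=\{(s,0)\}$, $\Pi_1=\{(s,1)\}$, $y_1=(-1,1)$, $y_2=(1,1)$. Points with $s\le0$ choose $y_1$, the others choose $y_2$. The first coordinates of the images fill $(-\infty,-t]$ and $(t,\infty)$: the two half-lines shrink apart and leave a gap. Had we assigned the targets the wrong way round, the images would have been $(-\infty,t]$ and $(-t,\infty)$, which overlap. Minimality is what prevents overlap.

What is this for? Suppose each $x$ in some set has exactly one partner $\sigma(x)$ at zero price in a set $A_1\subset \Pi_1$. If the targets become dense in $A_1$, then $\tau(x)$ converges to $(1-t)x+t\sigma(x)$, a point of a segment on which, as we shall see, $\varphi$ is an isometry. Equality (2) will then say that moving along such segments cannot compress $d$-dimensional volume by more than the factor $(1-t)^d$. That is the one estimate needed to understand how Lebesgue measure splits along the sets on which $\varphi$ is isometric.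

## 2. Leaves, conditional measures, and the two theorems

**Definition (leaf).** A *leaf* of $\varphi$ is a set $\mathcal S\subset\mathbb R^n$ that is maximal under inclusion among the sets on which $\varphi$ is an isometry, that is, on which $c=0$ for all pairs. Its dimension $\dim\mathcal S$ is that of its affine hull $\operatorname{aff}\mathcal S$.

We put
$$S(x)=\{y:\ c(x,y)=0\},\qquad G=\{x:\ c=0\ \text{on}\ S(x)\times S(x)\}.$$
Section 4 shows that leaves are closed and convex, that $G$ is Borel with Lebesgue-null complement, and that for $x\in G$ the set $S(x)$ is the unique leaf containing $x$. So the leaves partition $\mathbb R^n$ up to a null set, and the quotient map is $q(x)=S(x)$ on $G$.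

**Example.** For $\varphi(x)=|x|$ on $\mathbb R$ the leaves are $(-\infty,0]$ and $[0,\infty)$. Here $S(0)=\mathbb R$, but $c(-1,1)=4$, so $0\notin G$, and indeed $0$ lies in two leaves. All other points lie in $G$.

Let $\lambda$ be Lebesgue measure and $\mathbb P$ a probability measure equivalent to $\lambda$ (for example Gaussian). Since $\mathbb P\ll\lambda\ll\mathbb P$, we can fix a Borel version $\rho:\mathbb R^n\to(0,\infty)$ of $d\mathbb P/d\lambda$.

**Definition (conditional measures).** Let $\mathfrak q=q_\#\mathbb P$. A *disintegration* of $\mathbb P$ along $q$ is a family of probability measures $\lambda_{\mathcal S}$, defined for $\mathfrak q$-a.e. leaf $\mathcal S$ and depending measurably on $\mathcal S$, with $\lambda_{\mathcal S}$ concentrated on $\mathcal S$ and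
$$\mathbb P(A)=\int\lambda_{\mathcal S}(A)\,d\mathfrak q(\mathcal S)\qquad (A\text{ Borel}).$$

The textbook disintegration theorem says: for a Borel map between standard Borel spaces such a family exists, it can be chosen concentrated on the fibers $q^{-1}(\mathcal S)$, and any two such families agree for $\mathfrak q$-a.e. $\mathcal S$. We check in Section 4 that it applies.

The following question comes from Krzysztof J. Ciosmak, "Localisation for the second-order Beckmann problem: bimartingale couplings and leaf decompositions", arXiv:2502.05683 (2025). Let $u\in\mathcal C^{1,1}(\mathbb R^n)$ have a $1$-Lipschitz derivative $Du$, and take $\varphi=Du$. Are the conditional measures absolutely continuous with respect to Hausdorff measure of the dimension of the leaf? In plain words: if Lebesgue measure is cut into convex pieces of various dimensions along which $Du$ is rigid, does each piece receive a density, or could it receive a measure concentrated on a negligible part of it? The answer is that each piece receives a density, and that $Du$ is a gradient plays no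 role.

**Theorem A.** For $\mathfrak q$-a.e. leaf $\mathcal S$, $\lambda_{\mathcal S}\ll\mathcal H^{\dim\mathcal S}|_{\mathcal S}$.

**Theorem B.** For $\mathfrak q$-a.e. leaf $\mathcal S$, with $k=\dim\mathcal S$: if $k=0$, then $\lambda_{\mathcal S}$ is a Dirac mass. If $k\ge1$, there is a continuous $J_{\mathcal S}:\operatorname{relint}\mathcal S\to(0,\infty)$ with $\lambda_{\mathcal S}=\rho\,J_{\mathcal S}\,\mathcal H^k|_{\operatorname{relint}\mathcal S}$ and
$$J_{\mathcal S}((1-t)x+ty)\ \ge\ (1-t)^{\,n-k}J_{\mathcal S}(x)\qquad(x,y\in\operatorname{relint}\mathcal S,\ t\in[0,1)).\tag{4}$$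
In particular $\lambda_{\mathcal S}$ and $\mathcal H^k|_{\mathcal S}$ are mutually absolutely continuous.

Both theorems are proved for every $1$-Lipschitz $\varphi:\mathbb R^n\to\mathbb R^m$. With $\varphi=Du$, Theorem A answers the question: the assertion is true.

Here $\operatorname{relint}\mathcal S$ is the interior of the convex set $\mathcal S$ relative to $\operatorname{aff}\mathcal S$. We use three standard facts about a closed convex set $\mathcal S\neq\emptyset$ of dimension $k$: $\operatorname{relint}\mathcal S\ne\emptyset$; if $a\in\mathcal S$ and $b\in\operatorname{relint}\mathcal S$, then $(1-t)a+tb\in\operatorname{relint}\mathcal S$ for $0<t\le1$; and $\mathcal H^k(\mathcal S\setminus\operatorname{relint}\mathcal S)=0$.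

## 3. Cases where the density can be read off

**Dimensions $0$ and $n$.** If $\dim\mathcal S=0$, then $\lambda_{\mathcal S}$ is a probability measure on one point and nothing is to be proved. If $\dim\mathcal S=n$, then $\mathcal S$ has nonempty interior, so $\mathfrak q(\{\mathcal S\})=\mathbb P(\mathcal S\cap G)>0$ and $\lambda_{\mathcal S}$ is $\mathbb P|_{\mathcal S}$ divided by $\mathbb P(\mathcal S)$. Its density with respect to $\lambda$ is $\rho$ times a constant. This agrees with (4): for $k=n$ the exponent is $0$, so $J((1-t)x+ty)\ge J(x)$ for all $x,y$ in the interior and $t\in[0,1)$. Since every interior point has the form $(1-t)x+ty$ with $y$ interior and $t<1$, this forces $J$ to be constant. For $n=1$ there are no other dimensions. All the difficulty lies in $1\le k\le n-1$, where there can be uncountably many leaves, each a Lebesgue-null set.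

**Rays from the origin.** Let $\varphi(x)=|x|$ on $\mathbb R^n$, $n\ge2$. Then $c(x,y)=2(|x||y|-\langle x,y\rangle)$, which vanishes exactly when one vector is a nonnegative multiple of the other. For $x\ne0$, $S(x)$ is the closed ray through $x$ from the origin. Polar coordinates give
$$\mathbb P(A)=\int_{S^{n-1}}\int_0^\infty 1_A(r\omega)\,\rho(r\omega)\,r^{n-1}\,dr\,d\omega ,$$
so on the ray in direction $\omega$ we have $\lambda_{\mathcal S}=C_\omega\,\rho\,r^{n-1}\mathcal H^1$, that is, $J(r)=C_\omega r^{n-1}$. Inequality (4) reads $((1-t)r+ts)^{n-1}\ge((1-t)r)^{n-1}$, which is true, and letting $s\downarrow0$ shows that neither the exponent $n-k=n-1$ nor the constant can be improved here.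

**A gradient with leaves of two dimensions.** Let $n\geq 2$ and $u(x)=\frac12(|x|-1)_+^2$. Then $Du(x)=x-Px$, where $P$ is the nearest-point projection onto the closed unit ball. Write $\varphi=Du$, so that $x=Px+\varphi(x)$ and
$$c(x,y)=|Px-Py|^2+2\langle Px-Py,\varphi(x)-\varphi(y)\rangle .$$
The inner product is $\langle Px-Py,x-Px\rangle+\langle Py-Px,y-Py\rangle$, and both terms are $\ge0$ by the obtuse-angle property of projections. So $c\ge|Px-Py|^2\ge0$: the map $\varphi$ is $1$-Lipschitz, and $c(x,y)=0$ if and only if $Px=Py$. The leaves are the fibers of $P$, namely the single points of the open ball and the rays $\{s\omega:s\ge1\}$, $|\omega|=1$. Every point lies in $G$. On a ray, $J(s)=C_\omega s^{n-1}$ for $s>1$. The endpoints $\omega$ of the rays form the unit sphere, a null set. That endpoints are negligible is not automatic; in general it will need a proof (Section 7).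

## 4. Leaves are convex, and almost every point lies in exactly one

**A convention for measurability.** In Euclidean spaces open sets and closed sets are $\sigma$-compact; finite intersections, countable unions and continuous images of $\sigma$-compact sets are $\sigma$-compact; and $\sigma$-compact sets are Borel. As $\{c=0\}$ is closed, every set of the form
$$\{x:\ \exists\,y_0,\dots,y_j\in S(x)\ \text{with}\ (x,y_0,\dots,y_j)\in O\},$$
with $O$ a finite intersection of open and closed sets, is a projection of a $\sigma$-compact set, hence Borel. We refer to this as *the convention*.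

**Lemma 2.**
(a) If $c=0$ on $M\times M$, then $\varphi$ agrees with an affine isometry on the closed convex hull of $M$. So leaves are closed and convex.
(b) Every differentiability point of $\varphi$ lies in $G$; $G$ is Borel and $\lambda(\mathbb R^n\setminus G)=0$. For $x\in G$, $S(x)$ is the unique leaf containing $x$.
(c) If $x\in G$ and $y\in\operatorname{relint}S(x)$, then $y\in G$ and $S(y)=S(x)$.

**Proof of (a): extend, then use the variance identity.** Fix $x_0\in M$. By polarization, $\varphi$ preserves the inner products $\langle x-x_0,x'-x_0\rangle$ for $x,x'\in M$. Hence $x-x_0\mapsto\varphi(x)-\varphi(x_0)$ extends to a well-defined linear isometry on the span, and $\varphi|_M$ extends to an affine isometry $T$ of $\operatorname{aff}M$. Let $x=\sum\lambda_ix_i$ be a convex combination of points of $M$. Since $Tx=\sum\lambda_iTx_i$, the identity $\sum\lambda_i|p-Tx_i|^2=|p-Tx|^2+\sum\lambda_i|Tx-Tx_i|^2$ with $p=\varphi(x)$ gives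
$$|\varphi(x)-Tx|^2+\sum\lambda_i|Tx-Tx_i|^2=\sum\lambda_i|\varphi(x)-\varphi(x_i)|^2\le\sum\lambda_i|x-x_i|^2=\sum\lambda_i|Tx-Tx_i|^2 .$$
So $\varphi(x)=Tx$. By continuity $\varphi=T$ on the closed convex hull. That hull is therefore again an isometric set, so a maximal $M$ equals it.

**Proof of (b): at a differentiability point the derivative decides.** Let $L=D\varphi(x)$, so $\|L\|\le1$. If $y\in S(x)$, then $\{x,y\}$ is an isometric set, so by (a) $\varphi$ is affine on $[x,y]$. Hence $L(y-x)=\varphi(y)-\varphi(x)$ and $|L(y-x)|=|y-x|$, that is, $\langle(I-L^TL)(y-x),y-x\rangle=0$. As $I-L^TL$ is positive semidefinite, $y-x\in E:=\ker(I-L^TL)$, a subspace on which $L$ is isometric. For $y,y'\in S(x)$ we get $\varphi(y)-\varphi(y')=L(y-y')$ with $y-y'\in E$, so $|\varphi(y)-\varphi(y')|=|y-y'|$. Thus $x\in G$. Rademacher's theorem gives $\lambda(\mathbb R^n\setminus G)=0$. The complement of $G$ is the projection of $\{(x,y,y'):c(x,y)=c(x,y')=0<c(y,y')\}$, so it is Borel by the convention. Finally, if $x\in G$, then $S(x)$ is an isometric set, it contains $x$, and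 it contains every isometric set through $x$. So it is the unique leaf through $x$.

**Proof of (c): interior points see the same leaf.** If $y=x$ there is nothing to prove. Otherwise, as $y$ is relatively interior, the segment from $x$ to $y$ can be prolonged a little inside $S(x)$: there are $b\in S(x)$ and $r\in(0,1)$ with $y=(1-r)x+rb$. By (a), $\varphi(y)=(1-r)\varphi(x)+r\varphi(b)$. For any $z$,
$$|z-y|^2=(1-r)|z-x|^2+r|z-b|^2-r(1-r)|x-b|^2,$$
and the same identity holds for the $\varphi$-values. Subtract; the last terms contribute $-r(1-r)c(x,b)=0$, so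
$$c(y,z)=(1-r)\,c(x,z)+r\,c(b,z).$$
If $c(y,z)=0$, then $c(x,z)=0$; hence $S(y)\subset S(x)$. Conversely $S(x)\subset S(y)$, because $y\in S(x)$ and $c=0$ on $S(x)\times S(x)$. So $S(y)=S(x)$, and then $y\in G$. $\square$

**The quotient is a standard one.** Let $\mathfrak F$ be the space of nonempty closed subsets of $\mathbb R^n$ with the Effros $\sigma$-algebra, which is generated by the families $\{F:F\cap O\neq\emptyset\}$, $O$ open; it is a standard Borel space. By the convention, $\{x\in G:S(x)\cap O\ne\emptyset\}$ is Borel, so $q:G\to\mathfrak F$, $q(x)=S(x)$, is Borel. As $\mathbb P(G)=1$, the disintegration theorem applies. If $\mathcal S$ is a leaf and $x\in\mathcal S\cap G$, then $\mathcal S=S(x)$ by uniqueness, so $q^{-1}(\mathcal S)=\mathcal S\cap G$. Since $\mathbb P(\mathbb R^n\setminus G)=0$, we have $\lambda_{\mathcal S}(\mathbb R^n\setminus G)=0$ for a.e. $\mathcal S$, so being concentrated on $\mathcal S$ and being concentrated on $q^{-1}(\mathcal S)$ are the same for a.e. $\mathcal S$.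

One could instead give the quotient the finer $\sigma$-algebra of all $E$ with $q^{-1}(E)$ Borel. Nothing changes: $E\cap q(G)=q(q^{-1}(E))$ is a Borel image of a Borel set, hence analytic, hence measurable for the completion of $\mathfrak q$.

## 5. Moving a slice along the leaves

**Notation.** For $I\subset\{1,\dots,n\}$ with $|I|=k\ge1$ let $\pi=\pi_I:\mathbb R^n\to\mathbb R^k$ be the projection to the coordinates in $I$, $d=n-k$, and $\Pi_w=\pi^{-1}(w)$. Fubini's theorem reads $\lambda(B)=\int_{\mathbb R^k}\mathcal H^d(B\cap\Pi_w)\,dw$.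

Suppose that leaves cross two slices $\Pi_{w_0}$ and $\Pi_{w_1}$, each in a single point, and let $\sigma$ send $x$ in the first slice to the point of its leaf in the second. Put $\sigma_t(x)=(1-t)x+t\sigma(x)$. To compare the amounts of Lebesgue measure near different points of a leaf we want a lower bound for $\mathcal H^d(\sigma_t(A_0))$ in terms of $\mathcal H^d(A_0)$.

**The direct attempt.** One would try to show that $\sigma_t$ has a Lipschitz inverse. Take $x,x'$ in the first slice, $y=\sigma(x)$, $y'=\sigma(x')$. Since $c(x,y)=0\le c(x,y')$ and $c(x',y')=0\le c(x',y)$, Steps 1 and 2 of Section 1 apply word for word and give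
$$|\sigma_t(x)-\sigma_t(x')|^2\ \ge\ (1-t)^2\,c(x,x').\tag{5}$$
If $c(x,x')\ge\delta|x-x'|^2$ on $A_0$ for some $\delta>0$, then the inverse of $\sigma_t$ is Lipschitz and $\mathcal H^d(\sigma_t(A_0))\ge(1-t)^d\delta^{d/2}\mathcal H^d(A_0)$. Absolute continuity needs such a bound only on countably many pieces of the slice, with a $\delta$ for each piece.

**Where it stops.** There may be no such pieces. Let $F\subset\mathbb R$ be closed with positive measure and empty interior, $f(s)=\int_0^s1_F$, and
$$\varphi(x_1,x_2)=(f(x_1),x_2)=Du,\qquad u(x_1,x_2)=\int_0^{x_1}f\,ds+\tfrac12x_2^2 .$$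
Then $c(x,x')=|x_1-x_1'|^2-|f(x_1)-f(x_1')|^2$. For $p<s$ the difference $f(s)-f(p)$ is the measure of $F\cap[p,s]$. It equals $s-p$ only if $F$ has full measure in $[p,s]$, and then, $F$ being closed, $[p,s]\subset F$, which is excluded. So the leaves are exactly the vertical lines, and they cross horizontal slices once. Now let $A_0\subset F\times\{0\}$ be any Borel set of positive length. Almost every point $x$ of $A_0$ is an accumulation point of $A_0$ and has $x_1$ a density point of $F$. For $x'\to x$ in $A_0$ we get $|f(x_1)-f(x_1')|=(1-o(1))|x_1-x'_1|$, so $c(x,x')/|x-x'|^2\to0$. Hence no $\delta>0$ works on $A_0$. Of course $\sigma_t$ is a translation here and the desired bound holds; what fails is the attempt to derive it from (5). On such a set, (5) says that $\sigma_t$ is injective, and gives no uniform Lipschitz bound for the inverse.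

**The way past.** Injectivity alone is useless for the unknown map $\sigma_t$, but it suffices for a map whose Jacobian is known. That is Proposition 1: the approximations $\tau_N$ are piecewise homotheties of ratio exactly $1-t$, so injectivity, without any quantitative form, already gives (2). The bound then passes to the limit because $\sigma_t(A_0)$ is compact.

**Lemma 3.** Let $A_0\subset\Pi_{w_0}$ and $A_1\subset\Pi_{w_1}$ be compact. Assume that for every $x\in A_0$, $S(x)\cap\Pi_{w_0}=\{x\}$ and $S(x)\cap A_1$ is a single point $\sigma(x)$. Put $\sigma_t(x)=(1-t)x+t\sigma(x)$. Then $\sigma$ is continuous and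
$$\mathcal H^d(\sigma_t(A_0))\ \ge\ (1-t)^d\,\mathcal H^d(A_0),\qquad t\in[0,1).\tag{6}$$

**Step 1: continuity of $\sigma$.** Let $x_j\to x$ in $A_0$ and $\sigma(x_j)\to y\in A_1$ along a subsequence. Then $c(x,y)=0$ by continuity of $c$, so $y\in S(x)\cap A_1=\{\sigma(x)\}$. As $A_1$ is compact, $\sigma$ is continuous.

**Step 2: finite approximations.** For $t=0$ or $A_0=\emptyset$ there is nothing to prove, so let $t\in(0,1)$ and $A_0\ne\emptyset$. Let $(y_i)_{i\ge1}$ be dense in $A_1$, let $i_N(x)$ be the smallest $i\le N$ minimizing $c(x,y_i)$ over $i\le N$, and $\tau_N(x)=(1-t)x+ty_{i_N(x)}$. The assumption $S(x)\cap\Pi_{w_0}=\{x\}$ says that $c(x,x')>0$ for distinct $x,x'\in A_0$. Proposition 1 gives $\mathcal H^d(\tau_N(B))=(1-t)^d\mathcal H^d(B)$ for Borel $B\subset A_0$.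

**Step 3: $\tau_N\to\sigma_t$ pointwise on $A_0$.** We have $c(x,y_{i_N(x)})=\min_{i\le N}c(x,y_i)\to\min_{A_1}c(x,\cdot)=0$ by density. So every accumulation point of $(y_{i_N(x)})_N$ lies in $S(x)\cap A_1=\{\sigma(x)\}$, and by compactness $y_{i_N(x)}\to\sigma(x)$.

**Step 4: the bound survives the limit.** Let $w_t=(1-t)w_0+tw_1$. For $\varepsilon>0$ let $K_\varepsilon$ be the closed $\varepsilon$-neighborhood of $\sigma_t(A_0)$ in $\Pi_{w_t}$, and let $B_N=\{x\in A_0:|\tau_N(x)-\sigma_t(x)|\le\varepsilon\}$. Then $\tau_N(B_N)\subset K_\varepsilon$, so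
$$\mathcal H^d(K_\varepsilon)\ \ge\ \mathcal H^d(\tau_N(B_N))=(1-t)^d\mathcal H^d(B_N)\ \longrightarrow\ (1-t)^d\mathcal H^d(A_0)\qquad(N\to\infty),$$
because pointwise convergence and $\mathcal H^d(A_0)<\infty$ give $\mathcal H^d(A_0\setminus B_N)\to0$. Since $\sigma_t(A_0)$ is compact, $K_\varepsilon\downarrow\sigma_t(A_0)$ as $\varepsilon\downarrow0$, and the $K_\varepsilon$ have finite measure, so $\mathcal H^d(K_\varepsilon)\to\mathcal H^d(\sigma_t(A_0))$. This is (6). $\square$

*Check on rays.* For $\varphi(x)=|x|$ in $\mathbb R^2$ take the slices $x_1=2$ and $x_1=\varepsilon$ with $0<\varepsilon<2$. Then $\sigma(x)=\frac\varepsilon2x$, so $\sigma_t(x)=(1-t+\frac{t\varepsilon}2)x$, and lengths are multiplied by $1-t+\frac{t\varepsilon}2\ge1-t$. As $\varepsilon\downarrow0$ this tends to the bound.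

## 6. Countably many charts

The purpose of this section is to cover all relative interiors of leaves by countably many Borel sets on which the leaves are graphs over one and the same polytope.

**Definition (chart).** A *chart index* is $\alpha=(I,Q,M)$ with $\emptyset\neq I\subset\{1,\dots,n\}$, $|I|=k$; $Q\subset\mathbb R^k$ the convex hull of finitely many rational points, with nonempty interior; $M\in\mathbb N$. There are countably many. With $\pi=\pi_I$ let
$$C_\alpha=\{x\in G:\ \dim S(x)=k,\ Q\subset\operatorname{int}\pi(S(x)),\ S(x)\cap\pi^{-1}(Q)\subset\{|y|\le M\},\ \pi(x)\in\operatorname{int}Q\}.$$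

*Example.* For $u=\frac12(|x|-1)_+^2$ in the plane, take $I=\{1\}$, $Q=[2,3]$. For $x=s\omega$ with $s\ge1$, $|\omega|=1$ and $\omega_1>0$, the projection $\pi(S(x))$ is $[\omega_1,\infty)$, so $Q$ lies in its interior since $\omega_1\le1<2$. The third condition reads $3/\omega_1\le M$. So $C_\alpha$ consists of the points with $2<x_1<3$ on rays with $\omega_1\ge3/M$.

**Step 1: $C_\alpha$ is Borel.** The condition $\dim S(x)\ge j$ says that $S(x)$ contains $j+1$ affinely independent points, an open condition on the points; and $\dim S(x)=k$ is "$\ge k$ and not $\ge k+1$". For $x\in G$ the set $\pi(S(x))$ is convex, and so is its interior. So $Q\subset\operatorname{int}\pi(S(x))$ means that each vertex $v$ of $Q$ lies in $\operatorname{int}\pi(S(x))$; equivalently, $v$ is interior to a nondegenerate simplex with vertices $\pi(y_0),\dots,\pi(y_k)$, $y_i\in S(x)$. This is an open condition on the $y_i$. The third condition is the negation of: there is $y\in S(x)$ with $\pi(y)\in Q$ and $|y|>M$. All these are covered by the convention.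

**Step 2: inside a chart, leaves are graphs.** Let $x\in C_\alpha$. As $\pi(S(x))$ has interior in $\mathbb R^k$, $\pi$ maps $\operatorname{aff}S(x)$ onto $\mathbb R^k$; as $\dim S(x)=k$, it is injective there. So $\pi$ is an affine isomorphism $\operatorname{aff}S(x)\to\mathbb R^k$, and $\operatorname{relint}S(x)=S(x)\cap\pi^{-1}(\operatorname{int}\pi(S(x)))$. Moreover
$$x\in C_\alpha\ \Longrightarrow\ C_\alpha\cap S(x)=S(x)\cap\pi^{-1}(\operatorname{int}Q)\subset\operatorname{relint}S(x).\tag{7}$$
The inclusion "$\subset$" in the equality is the last condition defining $C_\alpha$. If $y\in S(x)$ and $\pi(y)\in\operatorname{int}Q\subset\operatorname{int}\pi(S(x))$, then $y\in\operatorname{relint}S(x)$; by Lemma 2(c), $y\in G$ and $S(y)=S(x)$, so $y$ satisfies all conditions of $C_\alpha$.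

**Step 3: there are enough charts.** *Claim $(*)$. If $x\in G$, $\dim S(x)=k\ge1$, $\pi_I$ with $|I|=k$ is injective on $\operatorname{aff}S(x)$, and $K\subset\operatorname{int}\pi_I(S(x))$ is compact and nonempty, then there is $\alpha=(I,Q,M)$ with $K\subset\operatorname{int}Q$ and $S(x)\cap\pi_I^{-1}(\operatorname{int}Q)\subset C_\alpha$.* Indeed, cover $K$ by the interiors of finitely many cubes with rational vertices contained in the open convex set $\operatorname{int}\pi_I(S(x))$, and let $Q$ be the convex hull of these cubes; then $K\subset\operatorname{int}Q\subset Q\subset\operatorname{int}\pi_I(S(x))$. The set $S(x)\cap\pi_I^{-1}(Q)$ is bounded because $\pi_I$ is an affine isomorphism on $\operatorname{aff}S(x)$; take $M$ large. A point $y\in S(x)$ with $\pi_I(y)\in\operatorname{int}Q$ lies in $\operatorname{relint}S(x)$, so $y\in G$ and $S(y)=S(x)$ by Lemma 2(c), and $y\in C_\alpha$.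

For each $x\in G$ with $\dim S(x)=k\ge1$ a suitable $I$ exists: choose a nonzero $k\times k$ minor of a matrix whose columns form a basis of the direction space of $\operatorname{aff}S(x)$.

**Step 4: what the charts miss.** Let
$$G_0=\{x\in G:S(x)=\{x\}\},\qquad \mathrm{Bd}=\{x\in G:\dim S(x)\ge1,\ x\notin\operatorname{relint}S(x)\}.$$
By (7), a point of $C_\alpha$ is relatively interior to its leaf. By $(*)$ with $K=\{\pi_I(x)\}$, every $x\in G$ with $\dim S(x)\ge1$ and $x\in\operatorname{relint}S(x)$ lies in some $C_\alpha$. So
$$\bigcup_\alpha C_\alpha=\{x\in G:\dim S(x)\ge1,\ x\in\operatorname{relint}S(x)\},\qquad \mathrm{Bd}=G\setminus\Big(G_0\cup\bigcup_\alpha C_\alpha\Big).$$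
As $G_0$ is Borel by Step 1, so is $\mathrm{Bd}$.

## 7. Points on the relative boundary of their leaf form a null set

**Lemma 4.** $\lambda(\mathrm{Bd})=0$.

The plan is this: a set of boundary points with positive measure could be pushed slightly into the interiors of its leaves without losing much measure and without meeting itself. It would then occupy almost twice its measure inside a small neighborhood of itself.

**Step 1: decompose $\mathrm{Bd}$ so that one push works for all points.** For $I$ with $|I|=k\ge1$, $v\in\mathbb Q^k$ and $M\in\mathbb N$ let $\mathrm{Bd}_{I,v,M}$ be the set of $x\in\mathrm{Bd}$ such that $\dim S(x)=k$, $\pi(x)+v\in\operatorname{int}\pi(S(x))$, and there is $y\in S(x)$ with $\pi(y)=\pi(x)+v$, $|y|\le M$. It is Borel by the convention (the simplex condition of Section 6 for the point $\pi(x)+v$ is open in $(x,y_0,\dots,y_k)$). As in Section 6, Step 2, $\pi$ is injective on $\operatorname{aff}S(x)$. So $y=:\sigma(x)$ is the unique point of $S(x)$ over $\pi(x)+v$, and $\sigma(x)\in\operatorname{relint}S(x)$. These countably many sets cover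 $\mathrm{Bd}$: given $x\in\mathrm{Bd}$ with $\dim S(x)=k$, choose $I$ with $\pi_I$ injective on $\operatorname{aff}S(x)$, then $v$ rational in the nonempty open set $\operatorname{int}\pi(S(x))-\pi(x)$, then $M$ large.

**Step 2: pushing loses little measure.** Suppose $\lambda(\mathrm{Bd})>0$. Then some $\mathrm{Bd}_{I,v,M}$ contains a compact $A$ with $\lambda(A)>0$. The graph of $\sigma|_A$ is
$$\{(x,y):x\in A,\ |y|\le M,\ c(x,y)=0,\ \pi(y)=\pi(x)+v\},$$
which is compact, so $\sigma|_A$ is continuous. Put $\sigma_t(x)=(1-t)x+t\sigma(x)$. For each $w$, Lemma 3 applies to $A_0=A\cap\Pi_w$ and $A_1=\sigma(A_0)\subset\Pi_{w+v}$: by injectivity of $\pi$ on $S(x)$, the leaf $S(x)$ of a point $x\in A_0$ meets $\Pi_w$ only in $x$ and $\Pi_{w+v}$ only in $\sigma(x)$. Since $\pi(\sigma_t(x))=\pi(x)+tv$, we have $\sigma_t(A)\cap\Pi_{w+tv}=\sigma_t(A\cap\Pi_w)$. By Fubini and (6),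
$$\lambda(\sigma_t(A))=\int\mathcal H^d(\sigma_t(A\cap\Pi_w))\,dw\ \ge\ (1-t)^d\lambda(A).$$

**Step 3: the pushed set is disjoint from $A$.** Let $t\in(0,1)$. As $x\in S(x)$ and $\sigma(x)\in\operatorname{relint}S(x)$, we have $\sigma_t(x)\in\operatorname{relint}S(x)$. By Lemma 2(c), $\sigma_t(x)\in G$ and its leaf is $S(x)$. So $\sigma_t(x)$ is relatively interior to its own leaf, that is, $\sigma_t(x)\notin\mathrm{Bd}$. Since $A\subset\mathrm{Bd}$, $\sigma_t(A)\cap A=\emptyset$.

**Step 4: too much measure in a small neighborhood.** Let $D=\max_A|\sigma-\mathrm{id}|$. Both $A$ and $\sigma_t(A)$ lie in the closed $tD$-neighborhood $A^{(tD)}$ of $A$, so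
$$\lambda(A)+(1-t)^d\lambda(A)\ \le\ \lambda(A^{(tD)}).$$
As $t\downarrow0$ the right side tends to $\lambda(A)$, because $A$ is compact. Hence $2\lambda(A)\le\lambda(A)$, a contradiction. $\square$

## 8. Continuous densities inside one chart

Fix $\alpha=(I,Q,M)$ with $C:=C_\alpha\ne\emptyset$. Let $U=\operatorname{int}Q$, fix a rational $w_0\in U$, and let $Z=C\cap\Pi_{w_0}$, a Borel set.

**Step 1: coordinates on $C$.** For $z\in Z$ and $w\in U$ let $\Psi(z,w)$ be the unique point of $S(z)\cap\Pi_w$. It exists because $U\subset\pi(S(z))$, it is unique because $\pi$ is injective on $\operatorname{aff}S(z)$, and it is affine in $w$.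

The map $\Psi:Z\times U\to C$ is a bijection. By (7) it takes values in $C\cap\operatorname{relint}S(z)$, so $S(\Psi(z,w))=S(z)$ by Lemma 2(c). If $x=\Psi(z,w)=\Psi(z',w')$, then $w=\pi(x)=w'$ and $S(z)=S(x)=S(z')$. Intersecting with $\Pi_{w_0}$ gives $z=z'$. For $x\in C$, the point $z$ of $S(x)$ over $w_0$ lies in $C$ by (7), hence in $Z$; moreover $S(z)=S(x)$, so $x=\Psi(z,\pi(x))$.

The map $\Psi$ is continuous: if $(z_j,w_j)\to(z,w)$, the points $\Psi(z_j,w_j)$ are bounded in norm by $M$, and any limit point $y$ satisfies $c(z,y)=0$ and $\pi(y)=w$, so $y=\Psi(z,w)$. By the Lusin–Souslin theorem (an injective Borel map between standard Borel spaces maps Borel sets to Borel sets) $\Psi$ is a Borel isomorphism onto $C$.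

**Step 2: transport the slice measures to $Z$.** For $w\in U$ put $\mu_w(B)=\mathcal H^d(\Psi(B\times\{w\}))$ for Borel $B\subset Z$. This is a Borel measure, and it is finite since $\Psi(Z\times\{w\})$ is a bounded subset of a $d$-plane. For Borel $N\subset Z\times U$ with sections $N^w=\{z:(z,w)\in N\}$ we have $\Psi(N)\cap\Pi_w=\Psi(N^w\times\{w\})$, so Fubini gives
$$\lambda(\Psi(N))=\int_U\mu_w(N^w)\,dw.\tag{8}$$

**Step 3: compare the slice measures.** Let $B\subset Z$ be compact and $w,w'\in U$. Lemma 3 applies to $A_0=\Psi(B\times\{w\})$ and $A_1=\Psi(B\times\{w'\})$, which are compact: for $x=\Psi(z,w)\in A_0$ we have $S(x)=S(z)$, which meets $\Pi_w$ only in $x$ and $\Pi_{w'}$ only in $\Psi(z,w')\in A_1$. So $\sigma(\Psi(z,w))=\Psi(z,w')$, and as $\Psi$ is affine in $w$, $\sigma_t(\Psi(z,w))=\Psi(z,(1-t)w+tw')$. Hence $\mu_{(1-t)w+tw'}(B)\ge(1-t)^d\mu_w(B)$ for compact $B$. A finite Borel measure on the Borel set $Z$ is inner regular, so exhausting a Borel set by compact sets for $\mu_w$ gives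
$$\mu_{(1-t)w+tw'}\ \ge\ (1-t)^d\,\mu_w\qquad(w,w'\in U,\ t\in[0,1)).\tag{9}$$
Given $w,\tilde w\in U$, write $\tilde w=(1-t)w+tw'$ with $w'\in U$ slightly beyond $\tilde w$ and $t<1$; then $\mu_{\tilde w}\ge(1-t)^d\mu_w$. So all $\mu_w$ are mutually absolutely continuous. Put $\mu=\mu_{w_0}$.

The point of the next lemma is to turn (9), one inequality between measures for each triple $(w,w',t)$, into a pointwise inequality for densities that holds for all triples at once.

**Lemma 5.** There is a Borel $J:Z\times U\to(0,\infty)$ such that $\mu_w=J(\cdot,w)\,\mu$ for every $w\in U$, $J(z,\cdot)$ is continuous for every $z$, and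
$$J(z,(1-t)w+tw')\ \ge\ (1-t)^dJ(z,w)\qquad(z\in Z,\ w,w'\in U,\ t\in[0,1)).\tag{10}$$

**Step A: rational parameters.** For rational $w\in U$ let $J(\cdot,w)$ be a finite nonnegative Borel version of $d\mu_w/d\mu$, with $J(\cdot,w_0)=1$. By (9) there is a $\mu$-null Borel set $Z_0$ outside which (10) holds for all rational $w,w'\in U$ and rational $t\in[0,1)$, since these are countably many inequalities.

**Step B: local Lipschitz bound for $\log J(z,\cdot)$.** Fix $z\notin Z_0$. Let $K=w_0+s(Q-w_0)$ with rational $s\in(0,1)$. These polytopes lie in $U$, are convex, contain $w_0$, have dense rational points, and their interiors exhaust $U$ as $s\uparrow1$. Let $r=\frac12\operatorname{dist}(K,\partial U)>0$. Let $w\ne\tilde w$ be rational points of $K$ with $h=|w-\tilde w|<r/4$. Choose a rational $t\in[h/r,2h/r]$ and put $w'=w+(\tilde w-w)/t$. Then $w'$ is rational, $|w'-w|=h/t\le r$, so $w'\in U$, and $\tilde w=(1-t)w+tw'$. The inequality $1-p\ge e^{-2p}$ holds for $p\in[0,\frac12]$, because $1-p-e^{-2p}$ is concave in $p$ and nonnegative at both ends. Since $t\le2h/r<\frac12$,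
$$J(z,\tilde w)\ \ge\ (1-t)^dJ(z,w)\ \ge\ (1-2h/r)^dJ(z,w)\ \ge\ e^{-4dh/r}J(z,w).$$
For two arbitrary rational points of $K$, subdivide the segment between them into equal pieces of length $<r/4$ (the division points are rational and in $K$) and multiply:
$$J(z,\tilde w)\ \ge\ e^{-(4d/r)|w-\tilde w|}J(z,w)\qquad(w,\tilde w\in K\text{ rational}).$$
As $J(z,w_0)=1$, it follows that $J(z,\cdot)>0$ and that $\log J(z,\cdot)$ is Lipschitz on $K\cap\mathbb Q^k$ with constant $4d/r$.

**Step C: extension to all $w$.** Letting $s\uparrow1$, $J(z,\cdot)$ extends to a continuous positive function on $U$. It satisfies (10) for all real parameters, by approximating $w,w',t$ by rational ones. On each $K$ we have $|\log J(z,\cdot)|\le(4d/r)\operatorname{diam}K$, a bound uniform in $z\notin Z_0$. Put $J=1$ on $Z_0\times U$, where (10) is trivial; for rational $w$ this changes the density only on a $\mu$-null set. For each $w$ the function $J(\cdot,w)$ is Borel, as a limit of Borel functions, and $J(z,\cdot)$ is continuous; so $J$ is jointly Borel.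

**Step D: $J(\cdot,w)$ is the density for every $w$.** Let $w\in U$ and choose rational $w_j\to w$, $w_j\ne w$. Let $r_0>0$ be such that the ball of radius $2r_0$ about $w$ lies in $U$, and let $t_j=|w_j-w|/r_0\to0$. For large $j$ the points $w_j'=w+(w_j-w)/t_j$ and $w_j''=w_j+(w-w_j)/t_j$ lie in $U$, being at distance $r_0$ from $w$ and from $w_j$, and $w_j=(1-t_j)w+t_jw_j'$, $w=(1-t_j)w_j+t_jw_j''$. So (9) gives
$$(1-t_j)^d\mu_w\ \le\ \mu_{w_j}\ \le\ (1-t_j)^{-d}\mu_w .$$
Hence for Borel $B\subset Z$, $\mu_w(B)=\lim_j\mu_{w_j}(B)=\lim_j\int_BJ(z,w_j)\,d\mu=\int_BJ(z,w)\,d\mu$. The last equality is bounded convergence: $\mu$ is finite, and $w$ and the $w_j$, $j$ large, lie in one set $K$. $\square$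

## 9. The conditional measures inside one chart

We now read off a disintegration of $\mathbb P|_C$ from (8) and Lemma 5 and identify it with the given one by uniqueness.

**Step 1: an explicit disintegration.** By (8) and Lemma 5, $\int_Cg\,d\lambda=\int_Z\int_Ug(\Psi(z,w))J(z,w)\,dw\,d\mu(z)$ first for indicators $g=1_{\Psi(N)}$ and then for all Borel $g\ge0$ on $C$. With $g=h\rho$,
$$\int_Ch\,d\mathbb P=\int_Z\int_Uh(\Psi(z,w))\,\rho(\Psi(z,w))\,J(z,w)\,dw\,d\mu(z).\tag{11}$$
Let $m(z)=\int_U\rho(\Psi(z,w))J(z,w)\,dw$. Then $m>0$, and $\int m\,d\mu=\mathbb P(C)\le1$, so $m<\infty$ for $\mu$-a.e. $z$. For such $z$ let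
$$\kappa_z=m(z)^{-1}\,\Psi(z,\cdot)_\#\big(\rho(\Psi(z,\cdot))\,J(z,\cdot)\,dw\big),$$
a probability measure on $S(z)\cap C$. Then (11) says $\mathbb P|_C=\int\kappa_z\,m(z)\,d\mu(z)$.

**Step 2: it is a disintegration along $q$.** Let $\theta:C\to Z$ be the first component of $\Psi^{-1}$. As $S(\Psi(z,w))=S(z)$, $q=q|_Z\circ\theta$ on $C$. The map $q|_Z$ is Borel and injective, because $S(z)\cap\Pi_{w_0}=\{z\}$; by Lusin–Souslin it is a Borel isomorphism onto the Borel set $q(Z)=q(C)\subset\mathfrak F$. By (11), $\theta_\#(\mathbb P|_C)=m\mu$, so $q_\#(\mathbb P|_C)=(q|_Z)_\#(m\mu)$. Hence $\mathcal S\mapsto\kappa_{(q|_Z)^{-1}(\mathcal S)}$ is a disintegration of $\mathbb P|_C$ along $q$, with each $\kappa_z$ concentrated on the fiber.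

**Step 3: compare with $\lambda_{\mathcal S}$.** As $\lambda_{\mathcal S}$ is concentrated on $q^{-1}(\mathcal S)$ for a.e. $\mathcal S$, we have $\mathbb P(C\cap q^{-1}(E))=\int_E\lambda_{\mathcal S}(C)\,d\mathfrak q(\mathcal S)$, that is, $q_\#(\mathbb P|_C)=\lambda_{\mathcal S}(C)\,\mathfrak q(d\mathcal S)$. Therefore $\mathcal S\mapsto\lambda_{\mathcal S}|_C/\lambda_{\mathcal S}(C)$ is also a disintegration of $\mathbb P|_C$ along $q$. By uniqueness the two agree for $\mathfrak q$-a.e. $\mathcal S$ with $\lambda_{\mathcal S}(C)>0$, and a.e. such $\mathcal S$ lies in $q(C)$, on which $q_\#(\mathbb P|_C)$ is concentrated.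

**Step 4: the density.** The map $\Psi(z,\cdot)$ is the restriction to $U$ of an injective affine map, so $\Psi(z,\cdot)_\#(dw|_U)=a_z\,\mathcal H^k|_{S(z)\cap\pi^{-1}(U)}$ with a constant $a_z>0$. For $\mathcal S=S(z)$ as in Step 3 we get $\lambda_{\mathcal S}|_C=\lambda_{\mathcal S}(C)\,\kappa_z=\rho\,J_{\alpha,\mathcal S}\,\mathcal H^k|_{\mathcal S\cap\pi^{-1}(U)}$ with
$$J_{\alpha,\mathcal S}(y)=\lambda_{\mathcal S}(C)\,a_z\,m(z)^{-1}\,J(z,\pi(y)).$$
This is positive and continuous, and (10), with $d=n-|I|$ and $\pi$ affine, is the inequality in (4). There are countably many $\alpha$, so one exceptional null set suffices, and we have proved the following.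

**Proposition 6.** For $\mathfrak q$-a.e. $\mathcal S$ and every $\alpha=(I,Q,M)$ with $\lambda_{\mathcal S}(C_\alpha)>0$ we have $\mathcal S\in q(C_\alpha)$ and
$$\lambda_{\mathcal S}|_{C_\alpha}=\rho\,J_{\alpha,\mathcal S}\,\mathcal H^{|I|}|_{\mathcal S\cap\pi_I^{-1}(\operatorname{int}Q)},\tag{12}$$
with $J_{\alpha,\mathcal S}>0$ continuous on $\mathcal S\cap\pi_I^{-1}(\operatorname{int}Q)$ and satisfying the inequality in (4), with exponent $n-|I|$, for $x,y$ in that set.

## 10. Gluing the charts along a leaf

**Step 1: choose a good leaf.** Since $\mathbb P(G)=1$ (Lemma 2) and $\mathbb P(\mathrm{Bd})=0$ (Lemma 4), for $\mathfrak q$-a.e. $\mathcal S$ all of the following hold: $\mathcal S=S(x)$ for some $x\in G$; $\lambda_{\mathcal S}(q^{-1}(\mathcal S))=1$; $\lambda_{\mathcal S}(\mathrm{Bd})=0$; and the conclusion of Proposition 6. Fix such an $\mathcal S$ and let $k=\dim\mathcal S$. If $k=0$, then $\mathcal S$ is a point and $\lambda_{\mathcal S}=\mathcal H^0|_{\mathcal S}$ is a Dirac mass. From now on $k\ge1$.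

**Step 2: proof of Theorem A.** A point of $G_0\cap q^{-1}(\mathcal S)$ would have $\mathcal S$ as a zero-dimensional leaf, so $q^{-1}(\mathcal S)\cap G_0=\emptyset$. By Section 6, Step 4, $G=G_0\cup\mathrm{Bd}\cup\bigcup_\alpha C_\alpha$. So $\lambda_{\mathcal S}$ is concentrated on
$$\mathcal S\cap\bigcup_\alpha C_\alpha\ \subset\ \operatorname{relint}\mathcal S .$$
The inclusion holds because a point of $\mathcal S\cap C_\alpha$ lies in $G$, so its leaf is $\mathcal S$, and it is relatively interior to that leaf by (7). If $\lambda_{\mathcal S}(C_\alpha)>0$, then $\mathcal S\in q(C_\alpha)$, so $|I|=k$, and $\lambda_{\mathcal S}|_{C_\alpha}\ll\mathcal H^k|_{\mathcal S}$ by (12). Since there are countably many $\alpha$, $\lambda_{\mathcal S}\ll\mathcal H^k|_{\mathcal S}$. This proves Theorem A.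

**Step 3: an increasing sequence of charts.** Fix $I$, $|I|=k$, with $\pi_I$ injective on $\operatorname{aff}\mathcal S$. Exhaust the open set $\operatorname{int}\pi_I(\mathcal S)$ by compact sets and apply $(*)$ inductively, each time to the union of the next compact set and the previous polytope. This gives $\alpha_j=(I,Q_j,M_j)$ with $Q_j\subset\operatorname{int}Q_{j+1}$, $\operatorname{int}Q_j\uparrow\operatorname{int}\pi_I(\mathcal S)$ and $\mathcal S\cap\pi_I^{-1}(\operatorname{int}Q_j)\subset C_{\alpha_j}$. With (7),
$$\mathcal S\cap C_{\alpha_j}=\mathcal S\cap\pi_I^{-1}(\operatorname{int}Q_j)\ \uparrow\ \operatorname{relint}\mathcal S .$$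

**Step 4: proof of Theorem B.** As $\lambda_{\mathcal S}$ is concentrated on $\operatorname{relint}\mathcal S$, $\lambda_{\mathcal S}(C_{\alpha_j})>0$ for all large $j$, and for these (12) gives $\lambda_{\mathcal S}|_{C_{\alpha_j}}=\rho\,J_j\,\mathcal H^k|_{\mathcal S\cap C_{\alpha_j}}$ with $J_j=J_{\alpha_j,\mathcal S}$. On $\mathcal S\cap C_{\alpha_j}$ the densities $\rho J_j$ and $\rho J_{j+1}$ both represent $\lambda_{\mathcal S}$, so they agree $\mathcal H^k$-a.e. Since $0<\rho<\infty$, $J_j=J_{j+1}$ $\mathcal H^k$-a.e. there, and by continuity everywhere, the set being relatively open in $\operatorname{aff}\mathcal S$. So the $J_j$ define one continuous function $J_{\mathcal S}:\operatorname{relint}\mathcal S\to(0,\infty)$ with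
$$\lambda_{\mathcal S}=\rho\,J_{\mathcal S}\,\mathcal H^k|_{\operatorname{relint}\mathcal S}.$$
Any two points of $\operatorname{relint}\mathcal S$ lie in a common $\mathcal S\cap C_{\alpha_j}$, so (4) follows from Proposition 6. Finally, $\mathcal H^k(\mathcal S\setminus\operatorname{relint}\mathcal S)=0$ and $\rho J_{\mathcal S}>0$, so $\lambda_{\mathcal S}$ and $\mathcal H^k|_{\mathcal S}$ are mutually absolutely continuous. $\blacksquare$
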